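\title{Symmetry of the BNSR invariants of hyperplane arrangement complements}

\begin{abstract}
We prove that the Bieri--Neumann--Strebel--Renz invariants $\Sigma^q(M,\mathbb{Z})$ of the complement $M$ of a central, essential complex hyperplane arrangement are invariant under the antipodal map. The proof applies to every smooth quasi-projective variety and every real cohomology class of degree one that comes from invertible regular functions. Such a class is the period homomorphism of a logarithmic $1$-form, so Novikov homology is governed by the sublevel sets of the real part of a holomorphic function on the universal cover. For integral classes we decompose the homology of these sublevel sets into local groups that do not depend on the sign of the class; all other classes are reached by a perturbation argument that keeps the vanishing residues equal to zero. The same method shows that the set of such classes outside $\Sigma^q$ is a finite union of rational linear subspaces cut out by residue conditions.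
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $X$ be a connected CW-complex with finitely many cells in each dimension, let $G=\pi_1(X)$, and let $\tilde X$ be the universal cover. Let $S(X)$ be the set of nonzero classes $\chi\in H^1(X,\mathbb{R})=\operatorname{Hom}(G,\mathbb{R})$ modulo positive rescaling; it is the unit sphere of $H^1(X,\mathbb{R})$. For $\chi\neq0$, the \emph{Novikov--Sikorav completion} $\widehat{\mathbb{Z}G}_{\chi}$ is the ring of formal sums $\sum_g n_gg$, $n_g\in\mathbb{Z}$, such that for every $c\in\mathbb{R}$ only finitely many $g$ with $n_g\neq0$ satisfy $\chi(g)<c$. It contains $\mathbb{Z}G$ and depends only on $[\chi]\in S(X)$. The cellular chain complex $C_*(\tilde X)$ is a complex of finitely generated free left $\mathbb{Z}G$-modules via deck transformations, and \emph{Novikov homology} is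
\[
H_i(X,\widehat{\mathbb{Z}G}_{\chi})=H_i\bigl(\widehat{\mathbb{Z}G}_{\chi}\otimes_{\mathbb{Z}G}C_*(\tilde X)\bigr).
\]
It depends only on the homotopy type of $X$. For $q\ge0$ the \emph{Bieri--Neumann--Strebel--Renz (BNSR) invariant} is
\[
\Sigma^q(X,\mathbb{Z})=\bigl\{[\chi]\in S(X): H_i(X,\widehat{\mathbb{Z}G}_{-\chi})=0\ \text{for all } i\le q\bigr\},
\]
and $-\Sigma^q(X,\mathbb{Z})$ denotes its image under $[\chi]\mapsto[-\chi]$. (If $C_*(\tilde X)$ is treated as a right module instead, $\chi$ and $-\chi$ are exchanged throughout. None of the statements below is affected.)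

To see what is measured, let $X$ be finite and let $h\colon\tilde X\to\mathbb{R}$ be a continuous function with $h(gy)=h(y)+\chi(g)$. The elements of $\widehat{\mathbb{Z}G}_{-\chi}\otimes C_*(\tilde X)$ are the chains that may be infinite in the direction $h\to-\infty$ but have finitely many cells meeting each set $\{h\ge c\}$. So $[\chi]\in\Sigma^q$ is a statement about $\tilde X$ relative to the sublevel sets $\{h<c\}$ with $c\to-\infty$, while $[-\chi]\in\Sigma^q$ is the same statement for the superlevel sets. The two ends of $\tilde X$ need not resemble each other, and already for a $2$-complex with one vertex, two edges and one $2$-cell, $\Sigma^1$ can consist of one of the two points of $S(X)$ (Example~\ref{ex:bs}).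

Let now $\mathcal{A}$ be a finite set of linear hyperplanes in $\mathbb{C}^\ell$ with $\bigcap_{H\in\mathcal{A}}H=\{0\}$, that is, a central, essential arrangement, and let $M=M(\mathcal{A})=\mathbb{C}^\ell\setminus\bigcup_{H\in\mathcal{A}}H$. The space $M$ has the homotopy type of a finite connected CW-complex, and $H_1(M,\mathbb{Z})$ is freely generated by the meridians of the hyperplanes, the small positively oriented loops around them. If $\mathcal{A}$ is the complexification of a real arrangement, it is known that $\Sigma^q(M,\mathbb{Z})=-\Sigma^q(M,\mathbb{Z})$ for all $q$: complex conjugation is a homeomorphism of $M$ that reverses every meridian, so it acts on $H^1(M,\mathbb{R})$ as $-1$. For a general arrangement, conjugation maps $M(\mathcal{A})$ to the complement of the conjugate arrangement and gives no information about $M(\mathcal{A})$ alone. The following question is posed in \cite{Suciu}.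

\medskip
\noindent\emph{Question.} Is $\Sigma^q(M,\mathbb{Z})=-\Sigma^q(M,\mathbb{Z})$ for every central, essential complex arrangement and every $q\geq 1$?

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:arr}
Let $\mathcal{A}$ be a central, essential arrangement in $\mathbb{C}^\ell$ with complement $M$. Then $\Sigma^q(M,\mathbb{Z})=-\Sigma^q(M,\mathbb{Z})$ for every $q$.
\end{theorem}

The proof uses only that $M$ is a smooth variety whose first cohomology is spanned by classes of invertible functions, and we work in that generality. Throughout the paper $U$ is a smooth connected complex quasi-projective variety, $G=\pi_1(U)$, and $g_1,\dots,g_r$ ($r\ge1$) are invertible regular functions on $U$. The space $U$ has the homotopy type of a finite CW-complex (see Lemma~\ref{lem:core}), so $\Sigma^q(U,\mathbb{Z})$ is defined. For $\lambda\in\mathbb{C}^r$ put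
\[
\omega_\lambda=\frac1{2\pi i}\sum_{k=1}^r\lambda_k\frac{dg_k}{g_k},
\]
a closed holomorphic $1$-form on $U$. The periods of $dg_k/g_k$ lie in $2\pi i\mathbb{Z}$, so for $\lambda\in\mathbb{R}^r$ the formula $\chi_\lambda(\gamma)=\int_\gamma\omega_\lambda$ defines $\chi_\lambda\in\operatorname{Hom}(G,\mathbb{R})$. \emph{We assume that the linear map $\lambda\mapsto\chi_\lambda$ is injective on $\mathbb{R}^r$.}

\begin{theorem}\label{thm:sym}
For all $q$ and all $0\neq\lambda\in\mathbb{R}^r$,
\[
[\chi_\lambda]\in\Sigma^q(U,\mathbb{Z})\iff[-\chi_\lambda]\in\Sigma^q(U,\mathbb{Z}).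
\]
If $\lambda$ is rational, then for each single $i$,
\[
H_i(U,\widehat{\mathbb{Z}G}_{\chi_\lambda})=0\iff H_i(U,\widehat{\mathbb{Z}G}_{-\chi_\lambda})=0 .
\]
\end{theorem}

For $U=M(\mathcal{A})$ take as $g_k$ linear forms $f_H$ with $\ker f_H=H$. The value of $\chi_\lambda$ on the meridian of $H$ is $\lambda_H$, so $\lambda\mapsto\chi_\lambda$ is an isomorphism $\mathbb{R}^{\mathcal{A}}\cong H^1(M,\mathbb{R})$, and Theorem~\ref{thm:arr} is the first statement of Theorem~\ref{thm:sym}.

The method also describes the shape of $\Sigma^q$. By Hironaka's theorem there is a smooth projective variety $\bar U\supset U$ such that $D=\bar U\setminus U$ is a simple normal crossings divisor: its irreducible components $E$ are smooth and meet like coordinate hyperplanes. We fix such a $\bar U$. For each component $E$ let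
\[
a_E(\lambda)=\sum_{k}\lambda_k\operatorname{ord}_E(g_k),
\]
a linear form with integer coefficients; up to the factor $2\pi i$ it is the residue of $\omega_\lambda$ along $E$. A \emph{residue flat} is a subspace of $\mathbb{R}^r$ of the form $V=\{\lambda: a_E(\lambda)=0\ \text{for all }E\in S\}$, where $S$ is a set of components. There are finitely many residue flats, and they are rational subspaces. Put $V_{\mathbb{C}}=V\otimes\mathbb{C}\subset\mathbb{C}^r$ and
\[
V_{\mathbb{C}}^\circ=\{\lambda\in V_{\mathbb{C}}: a_E(\lambda)\neq0\ \text{whenever } a_E|_V\not\equiv0\},\qquad V^\circ=V\cap V_{\mathbb{C}}^\circ .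
\]

\begin{theorem}\label{thm:flats}
For every residue flat $V\neq0$ and every $q$, either all classes $[\chi_\lambda]$ with $\lambda\in V^\circ$ lie in $\Sigma^q(U,\mathbb{Z})$ or none does. Hence $\{0\}\cup\{\lambda\in\mathbb{R}^r\setminus0:[\chi_\lambda]\notin\Sigma^q(U,\mathbb{Z})\}$ is a finite union of rational linear subspaces, each of them a residue flat.
\end{theorem}

An \emph{edge} of an arrangement is a nonempty intersection $W$ of a nonempty set of its hyperplanes. It is \emph{dense} (or irreducible) if the set $\mathcal{A}_W$ of hyperplanes containing $W$ admits no partition into nonempty parts $\mathcal{A}'$, $\mathcal{A}''$ with $\operatorname{codim}W=\operatorname{codim}\bigcap\mathcal{A}'+\operatorname{codim}\bigcap\mathcal{A}''$.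

\begin{corollary}\label{cor:arr}
Let $\mathcal{A}$ and $M$ be as in Theorem~\ref{thm:arr}. The complement of $\Sigma^q(M,\mathbb{Z})$ in $S(M)$ is a finite union of unit spheres of subspaces of $\mathbb{R}^{\mathcal{A}}$, each an intersection of hyperplanes of the form $\{\sum_{H\supseteq W}\lambda_H=0\}$, with $W$ a dense edge of $\mathcal{A}$, and $\{\sum_H\lambda_H=0\}$.
\end{corollary}

Since $V^\circ=-V^\circ$, Theorem~\ref{thm:flats} also implies the first statement of Theorem~\ref{thm:sym}. We prove Theorem~\ref{thm:sym} first, because it needs less.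

\subsection{The method}

On the universal cover $\tilde U$ the form $\omega_\lambda$ has a holomorphic primitive $F_\lambda$, and for real $\lambda$ the function $h_\lambda=\operatorname{Re}F_\lambda$ satisfies $h_\lambda(gy)=h_\lambda(y)+\chi_\lambda(g)$. At a nondegenerate critical point, $F_\lambda=c+\sum u_j^2$ in suitable holomorphic coordinates, so $h_\lambda=\operatorname{Re}c+\sum(\operatorname{Re}u_j)^2-\sum(\operatorname{Im}u_j)^2$, and both $h_\lambda$ and $-h_\lambda$ have Morse index $\dim_{\mathbb{C}}U$. This is the reason to expect symmetry. To make it a proof one must allow degenerate critical points, changes of topology that come from infinity, and critical values that are dense in $\mathbb{R}$. The argument runs through a property $P_q(\lambda)$, which says that the pairs of sublevel sets of $h_\lambda$ have no homology up to degree $q$, and has three steps.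
\begin{enumerate}
\item $P_q(\lambda)$ implies $[\chi_\lambda]\in\Sigma^q$ (Section~\ref{sec:novikov}).
\item For integral $n$, the function $F_n$ is a fibration outside a discrete subset of $\mathbb{C}$, each point of which carries a local group that does not see the sign of $n$. Hence $[\chi_n]\in\Sigma^q$ implies both $P_q(n)$ and $P_q(-n)$ (Section~\ref{sec:integral}).
\item $P_q$ passes to limits inside a residue flat (Section~\ref{sec:closed}).
\end{enumerate}
Since $\Sigma^q$ is open, a class in $\Sigma^q$ is a limit of rational classes in $\Sigma^q$ in the same residue flat, and the three steps give Theorem~\ref{thm:sym} (Section~\ref{sec:sym}). Section~\ref{sec:line} shows the local groups on a line with two punctures. Theorem~\ref{thm:flats} follows once $P_q$ is also shown to be an open condition on a connected dense subset of $V_{\mathbb{C}}$ (Section~\ref{sec:flats}); this is why complex $\lambda$ are allowed from the start.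

\section{Preliminaries}\label{sec:prelim}

\subsection{Units, examples, openness}

Let $A$ be a square matrix over $\widehat{\mathbb{Z}G}_\chi$ whose entries involve only $g$ with $\chi(g)>0$. The values $\chi(g)$ that occur are then bounded below by some $\mu>0$, the entries of $A^k$ involve only $g$ with $\chi(g)\ge k\mu$, and $\sum_{k\geq 0} A^k$ is an inverse of $1-A$. In particular $g-1=-(1-g)=g(1-g^{-1})$ is a unit of $\widehat{\mathbb{Z}G}_{\pm\chi}$ whenever $\chi(g)\neq0$. In the two examples below, $\hat\Lambda$ is the completion under discussion, $v$ is a lift of the only vertex, and $e_g$ is the lift of the edge of a generator $g$ with $\partial e_g=(g-1)v$. If $\chi(g)\neq0$, then $e_g$ and $v$ span an acyclic subcomplex, and Novikov homology is the homology of the quotient complex.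

\begin{example}[symmetry is not formal]\label{ex:bs}
Let $X$ be the presentation complex of $G=\langle a,t\mid tat^{-1}a^{-2}\rangle$ and $\chi(t)=1$, $\chi(a)=0$, so $S(X)=\{[\chi],[-\chi]\}$. Reading the relator gives, for the $2$-cell $f$,
\[
\partial f=e_t+te_a-tat^{-1}e_t-tat^{-1}a^{-1}e_a-tat^{-1}a^{-2}e_a=(1-a^2)e_t+(t-a-1)e_a .
\]
Modulo $e_t$ and $v$ the complex is $\hat\Lambda f\to\hat\Lambda e_a$, right multiplication by $t-a-1$. In $\widehat{\mathbb{Z}G}_{-\chi}$ the element $t-a-1=t\bigl(1-t^{-1}(a+1)\bigr)$ is a unit, so $[\chi]\in\Sigma^q$ for all $q$. In $\widehat{\mathbb{Z}G}_{\chi}$ it has no left inverse: the ring map to $\mathbb{Z}((t))$ with $a\mapsto1$ sends it to $t-2$, whose lowest coefficient is not a unit of $\mathbb{Z}$. So $H_1(X,\widehat{\mathbb{Z}G}_\chi)\neq0$ and $\Sigma^1(X,\mathbb{Z})=\{[\chi]\}$.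
\end{example}

\begin{example}[three lines]\label{ex:three}
Let $\mathcal{A}$ consist of the lines $x=0$, $y=0$, $x=y$ in $\mathbb{C}^2$. The map $(x,y)\mapsto(y,x/y)$ identifies $M$ with $\mathbb{C}^*\times(\mathbb{C}\setminus\{0,1\})$, so $M\simeq S^1\times(S^1\vee S^1)$ and $G=\langle z\rangle\times\langle a,b\rangle$ with a free second factor. Here $z$ is the loop $t\mapsto e^{it}(x,y)$, so $\chi_\lambda(z)=\sum_H\lambda_H$. The $2$-cells have boundaries $\partial f_a=(1-z)e_a+(a-1)e_z$ and $\partial f_b=(1-z)e_b+(b-1)e_z$. If $\chi(z)\neq0$, then modulo $e_z$ and $v$ the differential is multiplication by the unit $1-z$, and the complex is acyclic. If $\chi(z)=0$ and, say, $\chi(b)\neq0$, then modulo $e_b$ and $v$ the group $H_1$ is a cokernel, and the coefficient of $e_a$ maps it onto $\hat\Lambda/\hat\Lambda(1-z)$. This is nonzero, since $z\mapsto1$ defines a ring map to the completion for the free factor. Hence $\Sigma^q(M,\mathbb{Z})=\{[\chi_\lambda]:\sum_H\lambda_H\neq0\}$ for all $q\ge1$, as Theorem~\ref{thm:arr} and Corollary~\ref{cor:arr} allow.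
\end{example}

The following fact is standard; we include the short proof.

\begin{lemma}\label{lem:open}
The set $\Sigma^q(X,\mathbb{Z})$ is open in $S(X)$.
\end{lemma}

\begin{proof}
Let $\chi\neq0$, $\hat C_*=\widehat{\mathbb{Z}G}_\chi\otimes C_*(\tilde X)$, and suppose $H_i(\hat C)=0$ for $i\le q$. Put $s_{-1}=0$. Inductively there are module maps $s_i\colon\hat C_i\to\hat C_{i+1}$, $i\le q$, with $\partial s_i+s_{i-1}\partial=1$, because $1-s_{i-1}\partial$ maps the free module $\hat C_i$ to cycles, which are boundaries. Write all maps as matrices in bases given by cells, and let $\bar s_i$ be obtained from $s_i$ by deleting all terms $n_gg$ with $\chi(g)\ge c$. Then $\bar s_i$ and $\phi_i=1-\partial\bar s_i-\bar s_{i-1}\partial$ have entries in $\mathbb{Z}G$, and $\partial\phi_i=\phi_{i-1}\partial$. Since $\phi_i=\partial(s_i-\bar s_i)+(s_{i-1}-\bar s_{i-1})\partial$, for large $c$ the finitely many $g$ occurring in $\phi_0,\dots,\phi_q$ satisfy $\chi(g)>0$. They satisfy $\chi'(g)>0$ for $\chi'$ near $\chi$, and then $1-\phi_i$ is invertible over $\widehat{\mathbb{Z}G}_{\chi'}$. Let $\zeta$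 be a cycle of degree $i\le q$ over this ring and $\zeta'=(1-\phi_i)^{-1}\zeta$. From $(1-\phi_{i-1})\partial\zeta'=\partial\zeta=0$ we get $\partial\zeta'=0$, so $\zeta=(1-\phi_i)\zeta'=\partial\bar s_i\zeta'$ is a boundary.
\end{proof}

\subsection{Four homological tools}\label{sec:tools}

Homology without indicated coefficients is singular homology with coefficients in $\mathbb{Z}$.

\begin{itemize}
\item[(T1)] \emph{Deformation.} Let $A\subset A'$ and let $R_t\colon A'\to A'$, $t\in[0,T]$, be a homotopy with $R_0=\mathrm{id}$, $R_t(A)\subset A$ and $R_T(A')\subset A$. We say that $A'$ \emph{deforms into} $A$. Then $R_T$ is a homotopy inverse of the inclusion, so $H_*(A',A)=0$, and by the sequence of a triple the inclusions induce isomorphisms $H_*(A,A_0)\cong H_*(A',A_0)$ for $A_0\subset A$ and $H_*(A_1,A)\cong H_*(A_1,A')$ for $A_1\supset A'$.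
\item[(T2)] \emph{Excision.} For open subsets $A,A'$ of a space, $H_*(A',A'\cap A)\cong H_*(A\cup A',A)$. We use the following consequence. Let $A$ and $N_j$ be open, and let $\Gamma\subset A$ be closed with $N_j\cap N_k\subset\Gamma$ for $j\neq k$. Then the inclusions induce an isomorphism
\[
\bigoplus_jH_*(N_j,N_j\cap A)\cong H_*\Bigl(A\cup\bigcup_jN_j,A\Bigr).
\]
Indeed, the sets $N_j'=N_j\setminus\Gamma$ are open and disjoint, and $A\cup\bigcup N_j=A\cup\bigcup N_j'$, so the statement holds for the $N_j'$; and $H_*(N_j',N_j'\cap A)\cong H_*(N_j,N_j\cap A)$ because $N_j=N_j'\cup(N_j\cap A)$.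
\item[(T3)] \emph{Increasing unions.} The homology of an increasing union of pairs of open sets is the direct limit of the homologies, because singular chains have compact support.
\item[(T4)] \emph{Towers.} For a tower $A_0\leftarrow A_1\leftarrow\cdots$ of abelian groups, $\varprojlim$ and $\varprojlim^1$ are the kernel and cokernel of $\prod A_n\to\prod A_n$, $(x_n)\mapsto(x_n-\text{image of }x_{n+1})$. They do not change when one passes to a subsequence. If all maps are onto, then $\varprojlim^1=0$ and $\varprojlim A_n$ maps onto each $A_n$. For a tower of chain complexes $C^{(n)}$ with surjective maps there is Milnor's exact sequence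
\[
0\to{\varprojlim}^1H_{i+1}(C^{(n)})\to H_i(\varprojlim C^{(n)})\to\varprojlim H_i(C^{(n)})\to0.
\]
Let $A(c)$, $c\in\mathbb{R}$, be groups with compatible maps $A(c)\to A(c')$ for $c\le c'$. The limits of $A(c_n)$ along a decreasing sequence $c_n\to-\infty$ do not depend on the sequence, since two sequences have a common refinement. Call two such systems $A$, $A'$ \emph{interleaved} if for some $C>0$ there are maps $A(c)\to A'(c+C)$ and $A'(c)\to A(c+C)$ whose composites are the structure maps $A(c)\to A(c+2C)$ and $A'(c)\to A'(c+2C)$. Interleaved systems have isomorphic $\varprojlim$ and $\varprojlim^1$: take the even and the odd terms of $A(0)\leftarrow A'(-C)\leftarrow A(-2C)\leftarrow\cdots$.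
\end{itemize}

Finally we use Verdier's theorem \cite[Cor.~5.1]{Verdier}: for a morphism $f\colon A\to A'$ of complex algebraic varieties with $A'$ irreducible there is a nonempty Zariski open set $A'_0\subset A'$ over which $f$ is topologically locally trivial, that is, every point of $A'_0$ has a neighborhood $\mathcal{W}$ with a homeomorphism $f^{-1}(\mathcal{W})\cong\mathcal{W}\times S$ over $\mathcal{W}$.

\section{Logarithmic forms and sublevel sets}\label{sec:log}

\subsection{Zeros of $\omega_\lambda$ on the compactification}

An \emph{adapted chart} is an open set $\mathcal{U}\subset\bar U$ with holomorphic coordinates $x_j$ such that the components of $D$ meeting $\mathcal{U}$ are $E_1,\dots,E_e$ and $E_i\cap\mathcal{U}=\{x_i=0\}$. Adapted charts cover $\bar U$. The bundle $\Omega=\Omega^1_{\bar U}(\log D)$ has the local frame $dx_i/x_i$ ($i\le e$), $dx_j$ ($j>e$), and its dual $\Theta=T_{\bar U}(-\log D)$ has the local frame $x_i\partial/\partial x_i$, $\partial/\partial x_j$. In an adapted chart $g_k$ is the product of $\prod_i x_i^{\operatorname{ord}_{E_i}(g_k)}$ and a nowhere vanishing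 holomorphic function, so
\begin{equation}\label{eq:local}
\omega_\lambda=\frac1{2\pi i}\sum_{i\le e}a_{E_i}(\lambda)\frac{dx_i}{x_i}+\varphi_\lambda,\qquad \varphi_\lambda=\sum_j\varphi_{\lambda,j}\,dx_j\ \text{ holomorphic on }\mathcal{U}.
\end{equation}
Thus $\omega_\lambda$ is an algebraic section of $\Omega$, linear in $\lambda$. Let $Z(\lambda)\subset\bar U$ be its zero locus \emph{as a section of $\Omega$}, a closed algebraic set. Inside $U$ it is the ordinary zero set of the form; its points on $D$ will account for the changes of topology at infinity. The coefficient of $dx_i/x_i$ in \eqref{eq:local} is $a_{E_i}(\lambda)/2\pi i+x_i\varphi_{\lambda,i}$, which equals $a_{E_i}(\lambda)/2\pi i$ on $E_i$. Hence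
\begin{equation}\label{eq:residue}
Z(\lambda)\cap E\neq\emptyset\implies a_E(\lambda)=0 .
\end{equation}

For $n\in\mathbb{Z}^r$ put $g^n=\prod_kg_k^{n_k}$; its divisor on $\bar U$ is $\sum_Ea_E(n)E$. For a residue flat $V$ let
\[
U_V=\bar U\setminus\bigcup\{E: a_E|_V\not\equiv0\},
\]
choose a basis $(n^\nu)_\nu$ of the lattice $V\cap\mathbb{Z}^r$, which is also a basis of the rational subspace $V$, and put $\Phi_\nu=g^{n^\nu}$. For $\lambda=\sum_\nu z_\nu n^\nu\in V_{\mathbb{C}}$ we have $\omega_\lambda=\frac1{2\pi i}\sum_\nu z_\nu\,d\Phi_\nu/\Phi_\nu$.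

\begin{lemma}\label{lem:flats}
\begin{itemize}
\item[(a)] Every $\lambda\in\mathbb{C}^r$ lies in $V^\circ_{\mathbb{C}}$ for exactly one residue flat $V$.
\item[(b)] The functions $\Phi_\nu$ are regular and invertible on $U_V$. If $\lambda\in V_{\mathbb{C}}^\circ$, then $Z(\lambda)\subset U_V$, and each $\Phi_\nu$ is constant on each connected component of $Z(\lambda)$.
\item[(c)] If $V\neq0$, then $U_V\neq\bar U$. In particular $\{0\}$ is a residue flat, and $0\notin V^\circ_{\mathbb{C}}$ for $V\neq0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $S=\{E:a_E(\lambda)=0\}$ and let $V$ be the flat defined by $S$. Then $\lambda\in V_{\mathbb{C}}$, and a component with $a_E|_V\not\equiv0$ is not in $S$, so $\lambda\in V_{\mathbb{C}}^\circ$. If $\lambda\in V'^\circ_{\mathbb{C}}$ for a flat $V'$ defined by $S'$, then $S=\{E:a_E|_{V'}\equiv0\}\supset S'$; the equality gives $V'\subset V$ and the inclusion gives $V\subset V'$.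

(b) The divisor of $\Phi_\nu$ involves only components with $a_E(n^\nu)\neq0$, and these do not meet $U_V$. The inclusion $Z(\lambda)\subset U_V$ is \eqref{eq:residue}. A component of $Z(\lambda)$ is a connected projective variety, on which every regular function is constant.

(c) If $U_V=\bar U$, each $\Phi_\nu$ is regular on the connected projective variety $\bar U$, hence constant, so $\chi_{n^\nu}=0$. By the injectivity assumption this forces $V=0$. The flat defined by the set of all components has $U_V=\bar U$, so it is $\{0\}$. If $V\neq0$, some $a_E|_V$ is nonzero, and $a_E(0)=0$ excludes $0$ from $V^\circ_{\mathbb{C}}$.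
\end{proof}

\subsection{The property $P_q$}

Let $p\colon\tilde U\to U$ be the universal cover. For $\lambda\in\mathbb{C}^r$ let $F_\lambda\colon\tilde U\to\mathbb{C}$ be a primitive of $p^*\omega_\lambda$, and put
\[
h_\lambda=\operatorname{Re}F_\lambda,\qquad Y^\lambda_c=\{y\in\tilde U:h_\lambda(y)<c\}.
\]
We write $h$ and $Y_c$ when $\lambda$ is fixed. For real $\lambda$ we have $h_\lambda(gy)=h_\lambda(y)+\chi_\lambda(g)$.

\begin{definition}\label{def:P}
We say that $P_q(\lambda)$ holds if $H_i(Y^\lambda_b,Y^\lambda_a)=0$ for all $a<b$ and all $i\le q$.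
\end{definition}

The property does not depend on the additive constant in $F_\lambda$, and $P_q(c\lambda)\iff P_q(\lambda)$ for $c>0$. By (T3),
\begin{equation}\label{eq:colim}
H_i(Y_b,Y_a)=\varinjlim_{\delta\downarrow0}H_i(Y_{b-\delta},Y_{a-\delta}),\qquad H_i(\tilde U,Y_a)=\varinjlim_{b\to\infty}H_i(Y_b,Y_a).
\end{equation}

To push sublevel sets down we need flows on the noncompact manifold $U$ that exist for all times, and this is what $\Theta$ provides. Fix a Hermitian metric on $\Theta$, hence on $\Omega$. For a covector $\omega$ in $\Omega$ let $\omega^\sharp$ be the dual vector in $\Theta$, with $\omega(\omega^\sharp)=|\omega|^2=|\omega^\sharp|^2$. A smooth section $w$ of $\Theta$ gives a smooth section of $T^{1,0}\bar U$, hence the real vector field $w+\bar w$ on $\bar U$, which we denote by $w$ again; a form of type $(1,0)$ takes the same value on both. The flow is complete since $\bar U$ is compact. The local frame of $\Theta$ shows that $w$ is tangent to every $E$, so the flow preserves every $E$, and therefore $U$. It lifts to a complete flow $\Psi_t$ on $\tilde U$, with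
\[
\frac{d}{dt}h_\lambda(\Psi_ty)=\operatorname{Re}\omega_\lambda(w).
\]

\begin{lemma}\label{lem:empty}
If $Z(\lambda)=\emptyset$, then $P_q(\lambda)$ holds for all $q$.
\end{lemma}

\begin{proof}
Take $w=-\omega_\lambda^\sharp/|\omega_\lambda|^2$. Then $h_\lambda(\Psi_ty)=h_\lambda(y)-t$, so $Y_b$ deforms into $Y_a$, and (T1) applies.
\end{proof}

It is not enough that $\omega_\lambda$ has no zeros in $U$, as the second case below shows.

\section{The idea on a line with two punctures}\label{sec:line}

Let $U=\mathbb{C}\setminus\{0,1\}$, $g_1=x$, $g_2=x-1$, $\bar U=\mathbb{P}^1$. The residues are $a_0=\lambda_1$, $a_1=\lambda_2$, $a_\infty=-\lambda_1-\lambda_2$, and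
\[
\omega_\lambda=\frac1{2\pi i}\,\frac{(\lambda_1+\lambda_2)x-\lambda_1}{x(x-1)}\,dx .
\]
The group $G$ is free on two generators $a,b$. If $\chi(b)\ne0$, the Novikov complex of $S^1\vee S^1$ modulo $e_b$ and $v$ is $\hat\Lambda e_a$, so $H_1\neq0$ for both signs of every class. We recover the source of this homology from $F_\lambda$. For integral $\lambda=n$ normalize $F=F_n$ by $e^{2\pi iF}=g^n\circ p$. The sublevel sets of $h=\operatorname{Re}F$ are the preimages under $F$ of left half-planes, and those of $-h$ are the preimages of right half-planes.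

\medskip
\noindent\emph{A critical point: $n=(1,1)$.} The map $g^n=(x-\frac12)^2-\frac14\colon U\to\mathbb{C}^*$ is a double covering branched over $-\frac14$ only. So $F$ is a covering outside the set $\tilde B=\{z:e^{2\pi iz}=-\frac14\}$, which is a coset of $\mathbb{Z}$. Let $\Delta$ be a small disc about $\beta\in\tilde B$ and $\Delta^-\subset\Delta\setminus\{\beta\}$ a smaller disc. Each component of $F^{-1}\Delta$ is a disc on which $F-\beta$ is the square of a coordinate, and it contains two discs lying over $\Delta^-$. It contributes $H_1(\text{disc},\text{two discs})=\mathbb{Z}$ to the group $J_*(\beta)=H_*(F^{-1}\Delta,F^{-1}\Delta^-)$, and nothing in other degrees. With $\Delta^-$ to the left of $\beta$, this group describes the change of $\{h<c\}$ when $c$ passes $\operatorname{Re}\beta$. With $\Delta^-$ to the right of $\beta$, it describes the change of $\{-h<c\}$ when $c$ passes $-\operatorname{Re}\beta$. Moving $\Delta^-$ around $\beta$ does not change the group. This is the mechanism behind the symmetry.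

\medskip
\noindent\emph{A zero at infinity: $n=(1,0)$.} Now $g^n=x$ has no critical point in $U$, but the fiber over $1$ is empty, $\tilde B=\mathbb{Z}$, and $F\colon\tilde U\to\mathbb{C}\setminus\mathbb{Z}$ is a covering. The loop around $1$ has infinite order in $G$, so each component of $F^{-1}\Delta$ is a universal cover of $\Delta\setminus\{\beta\}$. It is contractible, contains one disc over $\Delta^-$ for each integer, and contributes the reduced group $\tilde H_0$ of the discrete set $\mathbb{Z}$ to $J_1(\beta)$. Again the position of $\Delta^-$ plays no role. The point responsible is seen by $\Omega$: since $\omega_n=\frac1{2\pi i}\frac{x-1}{x}\cdot\frac{dx}{x-1}$, we have $1\in Z(n)$.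

\medskip
\noindent\emph{An irrational class: $\lambda=(1,\sqrt2)$.} The form $\omega_\lambda$ vanishes at $x_0=1/(1+\sqrt2)\in U$, and the values of $h_\lambda$ on $p^{-1}(x_0)$ form a coset of $\chi_\lambda(G)=\mathbb{Z}+\sqrt2\,\mathbb{Z}$, which is dense in $\mathbb{R}$. The critical points can no longer be separated by their values. They are still far apart in $\tilde U$, and a descending trajectory that runs from a neighborhood of one to a neighborhood of another loses a definite amount of height. Section~\ref{sec:closed} is built on this.

\section{Novikov homology through sublevel sets}\label{sec:novikov}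

Novikov homology is defined by a finite complex, while the sets $Y_c$ live over the noncompact $U$. We need a compact model of $U$ and a deformation onto it that changes $h_\lambda$ by a bounded amount. The deformation pushes radially away from $D$, which changes the arguments of the functions $g_k$ very little.

\begin{lemma}\label{lem:core}
There are a compact smooth submanifold with boundary $K\subset U$ of full dimension, a number $T>0$ and a flow $\iota_t\colon U\to U$, $t\ge0$, with $\iota_t(K)\subset K$ and $\iota_T(U)\subset K$, such that for every $\lambda\in\mathbb{R}^r$ the lifted flow $\tilde\iota_t$ on $\tilde U$ satisfies $|h_\lambda(\tilde\iota_ty)-h_\lambda(y)|\le C_0$ for all $y\in\tilde U$, $t\in[0,T]$ and some constant $C_0=C_0(\lambda)$.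
\end{lemma}

\begin{proof}
Cover $\bar U$ by finitely many adapted charts $\mathcal{U}_\alpha$, with a partition of unity $\psi_\alpha$ having compact supports in $\mathcal{U}_\alpha$. In each chart write $x_i=r_ie^{i\theta_i}$ for $i\le e$, let $\xi_\alpha=\sum_{i\le e}\partial/\partial r_i$ on $\mathcal{U}_\alpha\cap U$, and let $\xi=\sum_\alpha\psi_\alpha\xi_\alpha$, a smooth vector field on $U$. The field $\xi_\alpha$ has constant Euclidean length in the chart, so every smooth $1$-form on $\mathcal{U}_\alpha$ is bounded on $\xi_\alpha$ over $U\cap\operatorname{supp}\psi_\alpha$.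

For each $E$ let $\varrho_E$ be the norm of the canonical section of $\mathcal{O}(E)$ in a smooth Hermitian metric. It is continuous on $\bar U$ and smooth and positive off $E$. In a chart with $E=E_i$ it equals $r_ie^{\phi}$ with $\phi$ smooth, so $\xi_\alpha\varrho_E=e^\phi(1+r_i\,\xi_\alpha\phi)$. In a chart not meeting $E$ it is smooth and bounded below by a positive number on $\operatorname{supp}\psi_\alpha$. Hence there are $c,\delta,C'>0$ such that for all $E$
\[
\xi\varrho_E\ge c\ \text{ on }U\cap\{\varrho_E\le\delta\},\qquad|\xi\varrho_E|\le C'\ \text{ on }U .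
\]
Along a trajectory of $\xi$, each $\varrho_E$ increases at rate at least $c$ while it is at most $\delta$, and never again falls below $\delta$. So forward trajectories stay in compact subsets of $U$, the forward flow $\iota_t$ exists for all $t\ge0$, and all $\varrho_E$ are at least $\delta$ on $\iota_T(U)$ for $T=\delta/c$.

Let $N$ be the number of components, $\varrho=\prod_E\varrho_E$, $\delta'=\min(\delta,c\delta/NC')$ and $0<\epsilon<(\delta')^N$. At a point of $U$ with $\varrho\le\epsilon$ some $\varrho_{E_0}$ is less than $\delta'$. In the sum $\xi\log\varrho=\sum_E\xi\varrho_E/\varrho_E$ the term of $E_0$ exceeds $c/\delta'\ge NC'/\delta$, and every other term is at least $-C'/\delta$, so $\xi\varrho>0$. Thus $\epsilon$ is a regular value of $\varrho|_U$, and $K=\{\varrho\ge\epsilon\}$ is a compact manifold with boundary, is preserved by the forward flow, and contains $\iota_T(U)\subset\{\varrho\ge\delta^N\}$.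

Finally, $dx_i/x_i=dr_i/r_i+i\,d\theta_i$, so for real $\lambda$ formula \eqref{eq:local} gives $\operatorname{Re}\omega_\lambda=\frac1{2\pi}\sum a_{E_i}(\lambda)\,d\theta_i+\operatorname{Re}\varphi_\lambda$. Since $d\theta_i(\xi_\alpha)=0$, the function $\operatorname{Re}\omega_\lambda(\xi)$ is bounded on $U$, and it is the derivative of $h_\lambda$ along $\tilde\iota_t$.
\end{proof}

This is the only place where $\lambda$ must be real for an analytic reason: a nonreal residue adds the unbounded term $\frac1{2\pi}\operatorname{Im}a_{E_i}(\lambda)\,dr_i/r_i$.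

\begin{proposition}\label{prop:novikov}
Let $0\neq\lambda\in\mathbb{R}^r$, $\chi=\chi_\lambda$, and let $c_k\to-\infty$ be a decreasing sequence. There is an exact sequence
\begin{equation}\label{eq:milnor}
0\to{\varprojlim}^1H_{i+1}(\tilde U,Y_{c_k})\to H_i(U,\widehat{\mathbb{Z}G}_{-\chi})\to\varprojlim H_i(\tilde U,Y_{c_k})\to0 .
\end{equation}
If $P_q(\lambda)$ holds, then $[\chi]\in\Sigma^q(U,\mathbb{Z})$.
\end{proposition}

\begin{proof}
By (T1) the inclusions $K\subset U$ and $\tilde K=p^{-1}(K)\subset\tilde U$ are homotopy equivalences, so $\tilde K$ is the universal cover of $K$, with group $G$. Choose a finite triangulation of the compact manifold $K$ and lift it to $\tilde K$. Let $\tilde K_{(c)}$ be the subcomplex formed by the closed simplices contained in $Y_c$.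

Choose lifts $\tau_1,\dots,\tau_m$ of the $i$-simplices of $K$; they form a basis of $C_i(\tilde K)$. An element of $\widehat{\mathbb{Z}G}_{-\chi}\otimes C_i(\tilde K)$ is a formal sum of simplices $g\tau_j$ in which, for every $c$, only finitely many have $\chi(g)>c$. Since $g\tau_j$ lies in $\tilde K_{(c)}$ if and only if $\chi(g)+\max_{\tau_j}h<c$, this says that for every $c$ only finitely many of the simplices are not in $\tilde K_{(c)}$. Such sums are exactly the elements of $\varprojlim_kC_i(\tilde K)/C_i(\tilde K_{(c_k)})$, and on both sides the boundary is computed term by term. So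
\[
\widehat{\mathbb{Z}G}_{-\chi}\otimes_{\mathbb{Z}G}C_*(\tilde K)=\varprojlim_kC_*(\tilde K)/C_*(\tilde K_{(c_k)}),
\]
the limit of a tower of surjections, and Milnor's sequence gives \eqref{eq:milnor} with $H_*(\tilde K,\tilde K_{(c)})$ in place of $H_*(\tilde U,Y_c)$. By (T4) it remains to find two interleavings.

The oscillation of $h$ on a closed simplex is invariant under $G$, hence bounded by some $C_1>0$. Therefore $\tilde K_{(c)}\subset\tilde K\cap Y_c\subset\tilde K_{(c+C_1)}$, and inclusions interleave $H_i(\tilde K,\tilde K_{(c)})$ with $H_i(\tilde K,\tilde K\cap Y_c)$. Next, $\tilde\iota_T$ maps $(\tilde U,Y_c)$ to $(\tilde K,\tilde K\cap Y_{c+C_0})$, and the inclusion maps $(\tilde K,\tilde K\cap Y_c)$ to $(\tilde U,Y_{c+C_0})$. The homotopy $\tilde\iota_t$ preserves $\tilde K$ and raises $h$ by at most $C_0$, so both composites are homotopic, as maps of pairs, to the inclusions from level $c$ to level $c+2C_0$. This interleaves $H_i(\tilde K,\tilde K\cap Y_c)$ with $H_i(\tilde U,Y_c)$ and proves \eqref{eq:milnor}.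

Suppose $P_q(\lambda)$ holds. By \eqref{eq:colim}, $H_i(\tilde U,Y_a)=0$ for all $a$ and $i\le q$. In the sequence of the triple
\[
H_{q+1}(\tilde U,Y_{c_{k+1}})\to H_{q+1}(\tilde U,Y_{c_k})\to H_q(Y_{c_k},Y_{c_{k+1}})
\]
the last group is zero, so the tower in degree $q+1$ consists of surjections and has $\varprojlim^1=0$. Both outer terms of \eqref{eq:milnor} vanish for $i\le q$.
\end{proof}

\section{Integral classes}\label{sec:integral}

Fix $0\neq n\in\mathbb{Z}^r$. Let $\Phi=g^n\colon U\to\mathbb{C}^*$, normalize $F=F_n$ by $e^{2\pi iF}=\Phi\circ p$, and let $h=\operatorname{Re}F$. By Verdier's theorem there is a finite set $B\subset\mathbb{C}^*$ such that $\Phi$ is locally trivial over $\mathbb{C}^*\setminus B$. Let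
\[
\tilde B=\{z\in\mathbb{C}:e^{2\pi iz}\in B\}.
\]
It is invariant under $z\mapsto z+1$ and has finitely many points in each strip $\{a<\operatorname{Re}z<b\}$. Call $a\in\mathbb{R}$ \emph{regular} if no point of $\tilde B$ has real part $a$.

\begin{lemma}\label{lem:lift}
Let $T_1\subset T_2\subset\mathbb{C}\setminus\tilde B$. If $T_2$ deforms into $T_1$, then $F^{-1}T_2$ deforms into $F^{-1}T_1$.
\end{lemma}

\begin{proof}
Call a map a fibration if it has the homotopy lifting property for all spaces. A locally trivial map over a paracompact base is a fibration, and so are covering maps, pullbacks of fibrations and composites of fibrations. The map $F$ is the composite of $(p,F)\colon\tilde U\to U\times_{\mathbb{C}^*}\mathbb{C}$ and the projection to $\mathbb{C}$. The first is a map between coverings of $U$, hence a covering onto a connected component. The second is, over $\mathbb{C}\setminus\tilde B$, a pullback of the restriction of $\Phi$ over $\mathbb{C}^*\setminus B$. So $F$ is a fibration over $\mathbb{C}\setminus\tilde B$, and hence over $T_2$. If $R_t$ deforms $T_2$ into $T_1$, lift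 the homotopy $R_t\circ F$ to $\tilde R_t\colon F^{-1}T_2\to F^{-1}T_2$ with $\tilde R_0=\mathrm{id}$. From $F\circ\tilde R_t=R_t\circ F$ we see that $\tilde R_t$ deforms $F^{-1}T_2$ into $F^{-1}T_1$.
\end{proof}

\subsection{The local groups}

For $\beta\in\tilde B$ consider pairs $(\Delta,\Delta^-)$ of convex open sets with $\Delta\cap\tilde B=\{\beta\}$ and $\emptyset\neq\Delta^-\subset\Delta\setminus\{\beta\}$, and put
\[
J_*(\beta)=H_*(F^{-1}\Delta,F^{-1}\Delta^-).
\]

\begin{lemma}\label{lem:J}
Up to isomorphism, $J_*(\beta)$ does not depend on $(\Delta,\Delta^-)$.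
\end{lemma}

\begin{proof}
Fix $\Delta$. If $\Delta_1\subset\Delta_2$ are two choices of $\Delta^-$, the linear contraction to a point of $\Delta_1$ deforms $\Delta_2$ into $\Delta_1$, so by Lemma~\ref{lem:lift} and (T1) they give isomorphic groups. Two choices with nonempty intersection are compared through the intersection, which is convex. Any two choices are joined by a chain of discs in the connected set $\Delta\setminus\{\beta\}$ with consecutive members intersecting.

Let $\Delta'\subset\Delta$ be two choices of the larger set. Let $\Gamma\subset\Gamma'\subset\Delta'$ be closed discs about $\beta$ with radii $\sigma<\sigma'$. The radial homotopy that replaces the distance $\rho$ to $\beta$ by $(1-t)\rho+t\min(\rho,\sigma')$ deforms $\Delta\setminus\Gamma$ into $\Delta'\setminus\Gamma$. By excision and Lemma~\ref{lem:lift},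
\[
H_*(F^{-1}\Delta,F^{-1}\Delta')\cong H_*\bigl(F^{-1}(\Delta\setminus\Gamma),F^{-1}(\Delta'\setminus\Gamma)\bigr)=0,
\]
so with $\Delta^-\subset\Delta'$ both choices give the same group. Two arbitrary choices are compared through their intersection.
\end{proof}

For the class $-n$ we may take $F_{-n}=-F$, the finite set $B^{-1}$ and the discrete set $-\tilde B$. Since $z\mapsto-z$ preserves convexity, \emph{the group for $-n$ at $-\beta$ is the group for $n$ at $\beta$}.

\subsection{Decomposition of a strip}

We show that the groups $J_*(\beta)$ contribute independently to the homology of a pair of sublevel sets. The device is to reach each point $\beta$ from the half-plane $\{\operatorname{Re}z<a\}$ by a thin convex finger, the fingers being disjoint (Figure~\ref{fig:fingers}). Horizontal fingers collide when two points have the same imaginary part, so we tilt them.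

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (-1.5,0) rectangle (1,4.2);
\fill[gray!20] (0.3,3.0) rectangle (3.4,3.8);
\fill[gray!20] (0.3,0.4) rectangle (4.8,1.2);
\draw (0.3,3.0) rectangle (3.4,3.8);
\draw (0.3,0.4) rectangle (4.8,1.2);
\draw[dashed] (0.3,1.7) rectangle (7.0,2.5);
\fill (3.0,3.4) circle (1.6pt) node[left] {$\beta_1$};
\fill (4.4,0.8) circle (1.6pt) node[left] {$\beta_2$};
\fill (6.6,2.1) circle (1.6pt) node[left] {$\beta_3$};
\draw (1,4.2) -- (1,0) node[below] {$a$};
\draw (5.6,4.2) -- (5.6,0) node[below] {$b$};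
\draw (7.8,4.2) -- (7.8,0) node[below] {$b'$};
\draw[dotted] (0.3,4.2) -- (0.3,0) node[below left] {$a-\delta$};
\end{tikzpicture}
\caption{The points of $\tilde B$ in the strip $a<x<b'$, drawn in the sheared coordinates $(x,y')$, each with its finger $D_l$ reaching back into the half-plane $x<a$. The shaded set is the union of this half-plane with the fingers of the points to the left of $x=b$. The dashed finger is added when $b$ is replaced by $b'$.}
\label{fig:fingers}
\end{figure}

\begin{lemma}\label{lem:strip}
Let $a<b<b'$ with $a$ regular. Then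
\[
H_*(Y_b,Y_a)\cong\bigoplus_{\beta\in\tilde B,\ a<\operatorname{Re}\beta<b}J_*(\beta),
\]
and the map $H_*(Y_b,Y_a)\to H_*(Y_{b'},Y_a)$ is injective.
\end{lemma}

\begin{proof}
Let $\beta_l=x_l+iy_l$ be the points of $\tilde B$ with $a<x_l<b'$. Choose $\alpha\in\mathbb{R}$ such that the numbers $y_l'=y_l-\alpha x_l$ are distinct; each pair of points excludes at most one $\alpha$. Use the linear coordinates $(x,y')=(x,y-\alpha x)$ on $\mathbb{C}$. Choose $\delta>0$ such that no point of $\tilde B$ has $a-\delta\le x\le a$. Choose $\sigma>0$ so small that the intervals $|y'-y'_l|<\sigma$ are disjoint, $a<x_l-\sigma$, $x_l+\sigma<b'$, and $x_l+\sigma<b$ whenever $x_l<b$. The fingers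
\[
D_l=\{a-\delta<x<x_l+\sigma,\ |y'-y'_l|<\sigma\}
\]
are disjoint convex open sets. A point of $\tilde B$ in $D_l$ has $a<x<b'$, so it is some $\beta_k$, and $k=l$ by the choice of $\sigma$. Let $I=\{l:x_l<b\}$ and
\[
\Pi_0=\{x<a\},\qquad\Pi_1=\Pi_0\cup\bigcup_{l\in I}D_l,\qquad\Pi=\{x<b\},
\]
so that $\Pi_0\subset\Pi_1\subset\Pi$, $F^{-1}\Pi_0=Y_a$ and $F^{-1}\Pi=Y_b$.

\emph{First step: $H_*(F^{-1}\Pi,F^{-1}\Pi_1)=0$.} To apply Lemma~\ref{lem:lift} we remove a closed set containing $\tilde B\cap\Pi$. Let
\[
\Gamma=\{x\le a-\delta/2\}\cup\bigcup_{l\in I}\Gamma_l,\qquad\Gamma_l=\{|x-x_l|\le\sigma/4,\ |y'-y'_l|\le\sigma/4\}.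
\]
It is closed, contained in $\Pi_1$, and contains $\tilde B\cap\Pi$. By excision it suffices to deform $\Pi\setminus\Gamma$ into $\Pi_1\setminus\Gamma$. Let $m(y')$ be the continuous function equal to $x_l+\sigma/2$ for $|y'-y'_l|\le\sigma/2$ ($l\in I$), equal to $a-\delta/4$ where $|y'-y'_l|\ge3\sigma/4$ for all $l\in I$, and linear in between. Put
\[
R_t(x,y')=\bigl((1-t)x+t\min(x,m(y')),\,y'\bigr),\qquad t\in[0,1].
\]
Let $(x,y')\in\Pi\setminus\Gamma$. The point moves only to the left, so it stays in $\Pi$. Its first coordinate stays larger than $a-\delta/2$, because $x>a-\delta/2$ and $m\ge a-\delta/4$. It does not enter $\Gamma_l$: if $|y'-y'_l|\le\sigma/4$, it moves only if $x>x_l+\sigma/2$, and then its first coordinate stays at least $x_l+\sigma/2$. So $R_t$ preserves $\Pi\setminus\Gamma$. It preserves $\Pi_1\setminus\Gamma$, since a point of $\Pi_0$ or of $D_l$ that moves to the left and keeps $x>a-\delta/2$ stays in the same set. At time $1$, if $|y'-y'_l|<3\sigma/4$ for some $l\in I$, the first coordinate lies in $(a-\delta/2,\,x_l+\sigma/2]$ and the point is in $D_l$; otherwise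 the first coordinate is at most $a-\delta/4$ and the point is in $\Pi_0$.

\emph{Second step.} The set $D_l\cap\Pi_0$ is convex, nonempty and does not contain $\beta_l$, so $(D_l,D_l\cap\Pi_0)$ computes $J_*(\beta_l)$. By (T2) and the first step, the inclusions induce an isomorphism
\[
\bigoplus_{l\in I}H_*\bigl(F^{-1}D_l,F^{-1}(D_l\cap\Pi_0)\bigr)\cong H_*(F^{-1}\Pi_1,F^{-1}\Pi_0)\cong H_*(Y_b,Y_a).
\]
The same fingers satisfy all conditions with $b'$ in place of $b$ and the set of all indices in place of $I$. Under these isomorphisms the map $H_*(Y_b,Y_a)\to H_*(Y_{b'},Y_a)$ is the inclusion of a partial sum.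
\end{proof}

The injectivity says that the contributions of different points $\beta$ never cancel. This is what makes Novikov homology detect each $J_i(\beta)$ separately in each degree.

\begin{proposition}\label{prop:integral}
Let $0\neq n\in\mathbb{Z}^r$. For each $i$ the following are equivalent:
\begin{itemize}
\item[(i)] $H_i(U,\widehat{\mathbb{Z}G}_{-\chi_n})=0$;
\item[(ii)] $J_i(\beta)=0$ for all $\beta\in\tilde B$;
\item[(iii)] $H_i(U,\widehat{\mathbb{Z}G}_{\chi_n})=0$.
\end{itemize}
If $[\chi_n]\in\Sigma^q(U,\mathbb{Z})$, then $P_q(n)$ and $P_q(-n)$ hold.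
\end{proposition}

\begin{proof}
Let $a$ be regular and $c_k=a-k$; these numbers are regular by periodicity. By Lemma~\ref{lem:strip} and \eqref{eq:colim}, the map
\begin{equation}\label{eq:inj}
H_j(Y_b,Y_{c_k})\to H_j(\tilde U,Y_{c_k})
\end{equation}
is injective for all $j$, $k$ and $b>c_k$. In the sequence of the triple $(\tilde U,Y_{c_k},Y_{c_{k+1}})$ the maps $H_j(Y_{c_k},Y_{c_{k+1}})\to H_j(\tilde U,Y_{c_{k+1}})$ are therefore injective, the connecting maps vanish, and $H_j(\tilde U,Y_{c_{k+1}})\to H_j(\tilde U,Y_{c_k})$ is onto for all $j$. By \eqref{eq:milnor} and (T4), $H_i(U,\widehat{\mathbb{Z}G}_{-\chi_n})=\varprojlim_kH_i(\tilde U,Y_{c_k})$, and this group maps onto each $H_i(\tilde U,Y_{c_k})$.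

If (i) holds, then all $H_i(\tilde U,Y_{c_k})$ vanish, hence all $H_i(Y_b,Y_{c_k})$ by \eqref{eq:inj}, and Lemma~\ref{lem:strip} gives (ii), since every $\beta$ lies in a strip $c_k<\operatorname{Re}z<b$. If (ii) holds, then $H_i(\tilde U,Y_{c_k})=0$ for all $k$ by Lemma~\ref{lem:strip} and \eqref{eq:colim}, and the limit vanishes. So (i)$\iff$(ii). Applied to $-n$, which has the same local groups, this gives (iii)$\iff$(ii).

If $[\chi_n]\in\Sigma^q$, then $J_i(\beta)=0$ for all $\beta$ and $i\le q$. By Lemma~\ref{lem:strip}, for $n$ and for $-n$, the groups in Definition~\ref{def:P} vanish when $a$ is regular. For arbitrary $a$ the number $a-\delta$ is regular for all small $\delta>0$, and \eqref{eq:colim} gives the vanishing.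
\end{proof}

\section{Passing to the limit inside a residue flat}\label{sec:closed}

The aim of this section is the following statement.

\begin{proposition}\label{prop:closed}
Let $V\neq0$ be a residue flat, $\lambda_0\in V^\circ_{\mathbb{C}}$, and $\lambda^{(m)}\in V_{\mathbb{C}}$ with $\lambda^{(m)}\to\lambda_0$. If $P_q(\lambda^{(m)})$ holds for all $m$, then $P_q(\lambda_0)$ holds.
\end{proposition}

The functions $h_\lambda$ and $h_{\lambda_0}$ cannot be compared directly: for real $\lambda\neq\lambda_0$ their difference changes by $\chi_{\lambda-\lambda_0}(g)$ under $g\in G$ and is unbounded. What the two functions share is a flow along which both decrease, switched off near $Z(\lambda_0)$. We attach to each lift of a neighborhood of a component of $Z(\lambda_0)$ a local group defined by the flow alone, and show two things for every $\lambda$ near $\lambda_0$: the local groups inject into the homology of pairs of sublevel sets of $h_\lambda$, and their vanishing forces that homology to die after a small shift of the levels. Two scales occur. A fixed scale $\varepsilon$ measures the height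 lost in traveling between different lifts; a scale $\eta$, which will tend to $0$, bounds the variation of height in the region where the flow is switched off.

By Lemma~\ref{lem:empty} only the case $Z(\lambda_0)\neq\emptyset$ needs proof. We fix $V\neq0$ and such a $\lambda_0\in V^\circ_{\mathbb{C}}$, and let $Z_1,Z_2,\dots$ be the finitely many connected components of $Z(\lambda_0)\subset U_V$. We also fix a Riemannian metric on $\bar U$ and a constant $C$ such that the real tangent vector given by $v\in\Theta$ has length at most $C|v|$.

\subsection{Frames, islands and the flow}\label{sec:frames}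

A \emph{frame at $\lambda_0$} consists of the following data.
\begin{itemize}
\item Open sets $Z_j\subset O'_j\subset\overline{O'_j}\subset O_j$ such that the closures $\overline{O_j}$ in $\bar U$ are pairwise disjoint and contained in $U_V$.
\item Continuous functions $f_{\lambda,j}\colon O_j\to\mathbb{C}$ for $\lambda\in V_{\mathbb{C}}$, linear in $\lambda$ and bounded for each $\lambda$, with $df_{\lambda,j}=\omega_\lambda$ on $O_j\cap U$ and $f_{\lambda_0,j}=0$ on $Z_j$.
\item A number $\varepsilon>0$ with $8\varepsilon\le\kappa d/C$, where $\kappa>0$ is the minimum of $|\omega_{\lambda_0}|$ on $\bigcup_j(\overline{O_j}\setminus O'_j)$ and $d>0$ is the least of the distances from $\overline{O'_j}$ to $\bar U\setminus O_j$.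
\end{itemize}
The sets defining $\kappa$ and $d$ are nonempty, because $\overline{O_j}\subset U_V\neq\bar U$ and $\bar U$ is connected. Frames exist: by Lemma~\ref{lem:flats}(b), $\Phi_\nu$ has a constant value $\Phi_\nu(Z_j)\neq0$ on $Z_j$; choose $O_j$ inside the set where $|\Phi_\nu/\Phi_\nu(Z_j)-1|<\frac12$ for all $\nu$, and put, with the principal branch of the logarithm,
\begin{equation}\label{eq:f}
f_{\lambda,j}=\frac1{2\pi i}\sum_\nu z_\nu\operatorname{Log}\frac{\Phi_\nu}{\Phi_\nu(Z_j)}\qquad\text{for }\lambda=\sum_\nu z_\nu n^\nu .
\end{equation}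

Fix a frame, and let $0<\eta\le\varepsilon/8$. The following choices depend on $\eta$; the frame does not. Choose open sets $Z_j\subset Q'_j\subset\overline{Q'_j}\subset Q_j\subset O'_j$ with $|f_{\lambda_0,j}|<\eta/2$ on $Q_j$, and put $Q=\bigcup Q_j$, $Q'=\bigcup Q'_j$. Choose a smooth function $\rho\colon\bar U\to[0,1]$ with $\rho=0$ on $Q'$ and $\rho=1$ off $Q$. Let
\[
w=-\rho\,\omega_{\lambda_0}^\sharp/|\omega_{\lambda_0}|^2,
\]
a smooth section of $\Theta$ with $|w|=\rho/|\omega_{\lambda_0}|$ off $Q'$, and let $\Psi_t$ be its lifted flow on $\tilde U$. Choose a neighborhood $\mathcal{N}$ of $\lambda_0$ in $V_{\mathbb{C}}$ such that for $\lambda\in\mathcal{N}$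
\begin{equation}\label{eq:N}
|\omega_\lambda-\omega_{\lambda_0}|\le\tfrac12|\omega_{\lambda_0}|\ \text{ on }\bar U\setminus Q',\qquad|f_{\lambda,j}|<\eta\ \text{ on }Q_j .
\end{equation}
This is possible since $|\omega_{\lambda_0}|$ has a positive minimum on the compact set $\bar U\setminus Q'$, and since $\omega_\lambda$ and $f_{\lambda,j}$ are linear in $\lambda$ and bounded. From $\omega_{\lambda_0}(w)=-\rho$ and $|(\omega_\lambda-\omega_{\lambda_0})(w)|\le\rho/2$ we get
\begin{equation}\label{eq:descent}
\frac{d}{dt}h_\lambda(\Psi_ty)\le-\tfrac12\,\rho(p\Psi_ty)\qquad(\lambda\in\mathcal{N}).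
\end{equation}

An \emph{island} is a connected component $R$ of some $p^{-1}(O_j\cap U)$ whose \emph{core} $R^Q=R\cap p^{-1}(Q_j)$ is nonempty. Islands are open and pairwise disjoint, and $p^{-1}(Q\cap U)$ is the union of the cores. On $R$ the function $h_\lambda-\operatorname{Re}f_{\lambda,j}\circ p$ has zero differential, so it is a constant $s_\lambda(R)$, the \emph{level} of $R$. The \emph{wake} of $R$ is $N(R)=\bigcup_{t\ge0}\Psi_t(R^Q)$. It is open and forward invariant, that is, preserved by $\Psi_t$ for $t\ge0$. By \eqref{eq:N} and \eqref{eq:descent}, for $\lambda\in\mathcal{N}$,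
\begin{equation}\label{eq:level}
|h_\lambda-s_\lambda(R)|<\eta\ \text{ on }R^Q,\qquad h_\lambda<s_\lambda(R)+\eta\ \text{ on }N(R).
\end{equation}

\begin{lemma}\label{lem:drop}
Let $\lambda\in\mathcal{N}$.
\begin{itemize}
\item[(a)] $h_\lambda$ does not increase along $\Psi_t$. If $\Psi_ty$ lies in no core for $t\in[0,T]$, then $h_\lambda(\Psi_Ty)\le h_\lambda(y)-T/2$.
\item[(b)] If $z\in R^Q$ and $\Psi_tz\in R_1^Q$ with $t\ge0$ and $R_1\neq R$, then $h_\lambda(\Psi_tz)\le h_\lambda(z)-4\varepsilon$ and $s_\lambda(R_1)<s_\lambda(R)-4\varepsilon+2\eta$.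
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is \eqref{eq:descent}, since $\rho\circ p=1$ outside the cores.

(b) Let $R$ lie over $O_j$. The trajectory leaves $R$; let $t_2\in(0,t]$ be the first time at which it is not in $R$. The point $\Psi_{t_2}z$ lies in the closure of $R$, and $R$ is closed in $p^{-1}(O_j\cap U)$, so $p\Psi_{t_2}z\notin O_j$. Let $t_1<t_2$ be the last time before $t_2$ at which the projected trajectory is in $\overline{O'_j}$; it exists since $pz\in Q_j\subset O'_j$. Between $t_1$ and $t_2$ the projected trajectory runs in $O_j\setminus\overline{O'_j}$ and has length at least $d$, and its speed is at most $C|w|\le C/\kappa$. So $t_2-t_1\ge\kappa d/C\ge8\varepsilon$. The set $O_j\setminus\overline{O'_j}$ does not meet $Q$, so $\rho=1$ there and $h_\lambda$ drops by at least $4\varepsilon$. With \eqref{eq:level}, $s_\lambda(R_1)-\eta<h_\lambda(\Psi_tz)\le h_\lambda(z)-4\varepsilon<s_\lambda(R)+\eta-4\varepsilon$.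
\end{proof}

Part (b) applies whenever two wakes meet: if $y=\Psi_{t_1}z_1=\Psi_{t_2}z_2$ with $z_1,z_2$ in different cores and $t_1\ge t_2\geq 0$, then $z_2=\Psi_{t_1-t_2}z_1$. We also note the form in which (T1) is used: if $A\subset A'$ are forward invariant and $\Psi_T(A')\subset A$ for some $T\ge0$, then $A'$ deforms into $A$.

\subsection{The local group of an island}

The \emph{tail} $N^\flat(R)$ is the set of points of $N(R)$ whose forward trajectory does not meet $R^Q$. It is forward invariant. Put
\[
L_*(R)=H_*\bigl(N(R),N^\flat(R)\bigr).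
\]
The definition involves the flow but no parameter $\lambda\in\mathcal{N}$. The next lemma expresses $L_*(R)$ through the sublevel sets of any $h_\lambda$, $\lambda\in\mathcal{N}$.

\begin{lemma}\label{lem:tail}
Let $\lambda\in\mathcal{N}$, $s=s_\lambda(R)$, and let $A$ be a forward invariant set with $N(R)\cap Y^\lambda_{s-\varepsilon}\subset A\subset N^\flat(R)$. Then the inclusion induces an isomorphism $H_*(N(R),A)\cong L_*(R)$. This applies to $A=N(R)\cap Y^\lambda_a$ for $s-\varepsilon\le a\le s-\eta$.
\end{lemma}

\begin{proof}
We show $\Psi_{4\varepsilon}(N^\flat(R))\subset Y^\lambda_{s-\varepsilon}$; then $N^\flat(R)$ deforms into $A$ and (T1) applies. Let $y=\Psi_tz\in N^\flat(R)$ with $z\in R^Q$, $t\ge0$. If the trajectory of $y$ meets no core in time $[0,4\varepsilon]$, then $h_\lambda(\Psi_{4\varepsilon}y)\le h_\lambda(y)-2\varepsilon<s+\eta-2\varepsilon<s-\varepsilon$. If it meets a core $R_1^Q$ in that time, then $R_1\neq R$, and Lemma~\ref{lem:drop}(b), applied from $z$, gives $h_\lambda(\Psi_{4\varepsilon}y)\le h_\lambda(z)-4\varepsilon<s+\eta-4\varepsilon<s-\varepsilon$. For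 the last statement, along the forward trajectory of a point of $Y^\lambda_a$ we have $h_\lambda<a\le s-\eta$, while $h_\lambda>s-\eta$ on $R^Q$.
\end{proof}

\begin{lemma}[injectivity]\label{lem:inj}
Let $\lambda\in\mathcal{N}$, $s=s_\lambda(R)$, $Y_c=Y_c^\lambda$, and suppose $s+\eta\le b$ and $0<b-a\le2\varepsilon$. Then $N(R)\subset Y_b$ and $H_*(N(R),N(R)\cap Y_a)\to H_*(Y_b,Y_a)$ is injective. Consequently, $P_q(\lambda)$ implies $L_i(R)=0$ for all islands $R$ and all $i\le q$.
\end{lemma}

\begin{proof}
For every island $R_1$ let $N_b(R_1)=\bigcup_{t\ge0}\Psi_t(R_1^Q\cap Y_b)$, an open forward invariant subset of $Y_b$. By \eqref{eq:level}, $R^Q\subset Y_b$, so $N_b(R)=N(R)$. Let $A=Y_a\cup\bigcup_{R_1}N_b(R_1)\subset Y_b$ and $y\in Y_b$. If the trajectory of $y$ meets a core $R_1^Q$ in time $[0,6\varepsilon]$, it does so at a point of $Y_b$, and $\Psi_{6\varepsilon}y\in N_b(R_1)$. Otherwise $h_\lambda(\Psi_{6\varepsilon}y)<b-3\varepsilon<a$. So $Y_b$ deforms into $A$ and $H_*(A,Y_a)\cong H_*(Y_b,Y_a)$.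

The sets $N_b(R_1)$ need not be disjoint, but they meet only far below: if $y\in N_b(R_1)\cap N_b(R_2)$ with $R_1\neq R_2$, then Lemma~\ref{lem:drop}(b) gives $h_\lambda(y)<b-4\varepsilon\le a-2\varepsilon$. So (T2) applies with $\Gamma=\{h_\lambda\le a-2\varepsilon\}$, and the inclusions induce
\[
\bigoplus_{R_1}H_*\bigl(N_b(R_1),N_b(R_1)\cap Y_a\bigr)\cong H_*(A,Y_a)\cong H_*(Y_b,Y_a).
\]
The map in question is the inclusion of the summand $R_1=R$. For the last statement take $a=s-\eta$, $b=s+\eta$ and use Lemma~\ref{lem:tail}.
\end{proof}

For the converse direction the sets $Y_c$ are inconvenient, because they cut through cores, where the flow gives no control. We replace $Y_c$ by a set $A_c$ that contains each core entirely or avoids it in forward time, and that differs from $Y_c$ by an error of order $\eta$.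

\begin{lemma}[vanishing up to a shift]\label{lem:shift}
Suppose $L_i(R)=0$ for all islands $R$ and all $i\le q$. Let $\mu\in\mathcal{N}$, $Y_c=Y^\mu_c$, and $0<b-a\le\varepsilon/2$. Then $H_i(Y_b,Y_a)\to H_i(Y_{b+3\eta},Y_{a+3\eta})$ is zero for $i\le q$.
\end{lemma}

\begin{proof}
Write $h=h_\mu$, $s=s_\mu$, and let
\[
A_c=Y_{c-2\eta}\cup\bigcup_{s(R)<c}N(R).
\]
This set is open, forward invariant and increasing in $c$, and $Y_{c-2\eta}\subset A_c\subset Y_{c+\eta}$ by \eqref{eq:level}. We show $H_i(A_b,A_a)=0$ for $i\le q$ whenever $0<b-a\le\varepsilon/2$. Since $(Y_{b-2\eta},Y_{a-2\eta})\subset(A_b,A_a)\subset(Y_{b+\eta},Y_{a+\eta})$, the lemma follows after shifting $a$ and $b$ by $2\eta$.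

(1) \emph{If $y\in A_c$ and $s(R)\ge c$, the forward trajectory of $y$ does not meet $R^Q$.} On $R^Q$ we have $h>c-\eta$, which settles the case $y\in Y_{c-2\eta}$. If $y\in N(R_1)$ with $s(R_1)<c$, then $R_1\neq R$, and a trajectory from $R_1^Q$ through $y$ to $R^Q$ would give $s(R)<s(R_1)<c$ by Lemma~\ref{lem:drop}(b).

(2) \emph{Let $\mathcal{R}=\{R:a\le s(R)<b\}$. The wakes $N(R)$, $R\in\mathcal{R}$, are pairwise disjoint.} Otherwise Lemma~\ref{lem:drop}(b) gives two levels in $[a,b)$ that differ by more than $4\varepsilon-2\eta>\varepsilon/2$.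

(3) \emph{$A_b$ deforms into $A'=A_a\cup\bigcup_{R\in\mathcal{R}}N(R)$.} Let $T=2(b-a+3\eta)$ and $y\in A_b$. If the trajectory of $y$ meets no core in time $[0,T]$, then $h(\Psi_Ty)<b+\eta-T/2=a-2\eta$ and $\Psi_Ty\in A_a$. If it meets $R^Q$, then $\Psi_Ty\in N(R)$ and $s(R)<b$ by (1), so $N(R)\subset A_a$ or $R\in\mathcal{R}$. By (T1), (2) and (T2) with $\Gamma=\emptyset$,
\[
H_*(A_b,A_a)\cong\bigoplus_{R\in\mathcal{R}}H_*\bigl(N(R),N(R)\cap A_a\bigr).
\]

(4) \emph{For $R\in\mathcal{R}$ the summand is $L_*(R)$.} The set $N(R)\cap A_a$ is forward invariant, and it lies in $N^\flat(R)$ by (1) with $c=a$. It contains $N(R)\cap Y_{s(R)-\varepsilon}$ because $s(R)-\varepsilon<b-\varepsilon\le a-\varepsilon/2\le a-2\eta$. Lemma~\ref{lem:tail} applies.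
\end{proof}

\begin{lemma}\label{lem:crit}
Fix a frame at $\lambda_0$. Suppose that for a sequence of numbers $\eta\to0$ the choices of Section~\ref{sec:frames} can be made so that $L_i(R)=0$ for all islands $R$ and all $i\le q$. Then $P_q(\lambda_0)$ holds.
\end{lemma}

\begin{proof}
Let $Y_c=Y_c^{\lambda_0}$, $0<b-a\le\varepsilon/2$ and $i\le q$. By \eqref{eq:colim}, a class in $H_i(Y_b,Y_a)$ comes from $H_i(Y_{b-3\eta},Y_{a-3\eta})$ for some $\eta$ of the sequence, and by Lemma~\ref{lem:shift} with $\mu=\lambda_0$ it is zero. Here it matters that $\varepsilon$ does not depend on $\eta$. For arbitrary $a<b$ choose $a=c_0<c_1<\dots<c_k=b$ with steps at most $\varepsilon/2$; the exact sequences $H_i(Y_{c_{j}},Y_a)\to H_i(Y_{c_{j+1}},Y_a)\to H_i(Y_{c_{j+1}},Y_{c_j})$ give $H_i(Y_b,Y_a)=0$ by induction on $j$.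
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:closed}]
Assume $Z(\lambda_0)\neq\emptyset$ and fix a frame. For each $\eta\le\varepsilon/8$ make the choices above. Some $\lambda^{(m)}$ lies in $\mathcal{N}$, so $L_i(R)=0$ for $i\le q$ by Lemma~\ref{lem:inj}. Lemma~\ref{lem:crit} gives $P_q(\lambda_0)$.
\end{proof}

\begin{remark}\label{rem:flat}
The hypothesis $\lambda^{(m)}\in V_{\mathbb{C}}$ is used for the bounded primitives $f_{\lambda,j}$, without which islands have no level, and it cannot be dropped. For any central arrangement and real $\lambda$, the lift of the flow $x\mapsto e^{it}x$ changes $h_\lambda$ at the constant rate $\frac1{2\pi}\sum_H\lambda_H$. If $\sum_H\lambda_H\neq0$, this flow or its reverse deforms $Y_b$ into $Y_a$, so $P_q(\lambda)$ holds for all $q$. For the three lines of Example~\ref{ex:three}, a real $\lambda_0\neq0$ with $\sum_H\lambda_{0,H}=0$ is a limit of such $\lambda$, but $P_1(\lambda_0)$ fails by Proposition~\ref{prop:novikov}, since $[\chi_{\lambda_0}]\notin\Sigma^1$.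
\end{remark}

\section{Proof of the symmetry theorem}\label{sec:sym}

\begin{proof}[Proof of Theorem~\ref{thm:sym}]
Let $0\neq\lambda_0\in\mathbb{R}^r$ with $[\chi_{\lambda_0}]\in\Sigma^q(U,\mathbb{Z})$, and let $V$ be the residue flat with $\lambda_0\in V^\circ$ (Lemma~\ref{lem:flats}(a)); then $V\neq0$. Rational points are dense in the rational subspace $V$, the map $\lambda\mapsto[\chi_\lambda]$ is continuous on $\mathbb{R}^r\setminus0$, and $\Sigma^q$ is open by Lemma~\ref{lem:open}. So there are rational $\lambda^{(m)}\in V\setminus0$ with $\lambda^{(m)}\to\lambda_0$ and $[\chi_{\lambda^{(m)}}]\in\Sigma^q$. Proposition~\ref{prop:integral}, applied to positive integral multiples, gives $P_q(-\lambda^{(m)})$. Since $-\lambda_0\in V^\circ$ and $-\lambda^{(m)}\to-\lambda_0$ in $V$, Proposition~\ref{prop:closed} gives $P_q(-\lambda_0)$, and Proposition~\ref{prop:novikov} gives $[-\chi_{\lambda_0}]=[\chi_{-\lambda_0}]\in\Sigma^q$. The converse implication is the same statement for $-\lambda_0$. For rational $\lambda$ the completions $\widehat{\mathbb{Z}G}_{\pm\chi_\lambda}$ are those of a positive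 integral multiple $n$, and the last statement is the equivalence of (i) and (iii) in Proposition~\ref{prop:integral}.
\end{proof}

\section{Constancy along residue flats}\label{sec:flats}

Let $V\neq0$ be a residue flat. The real set $V^\circ$ is the complement of finitely many hyperplanes in $V$, at least one by Lemma~\ref{lem:flats}(c), so it is disconnected. A nonempty Zariski open subset of the complex vector space $V_{\mathbb{C}}$, on the other hand, is connected and dense. We find such a subset on which $P_q$ is an open condition; by Proposition~\ref{prop:closed} it is also a closed one.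

The set $\mathcal{Z}=\{(x,\lambda)\in\bar U\times V_{\mathbb{C}}:x\in Z(\lambda)\}$ is closed algebraic. By Verdier's theorem there is a nonempty Zariski open set $\mathcal{V}\subset V^\circ_{\mathbb{C}}$ over which the projection $\mathcal{Z}\to V_{\mathbb{C}}$ is topologically locally trivial.

\begin{proposition}\label{prop:openP}
The set $\{\lambda\in\mathcal{V}:P_q(\lambda)\ \text{holds}\}$ is open in $\mathcal{V}$.
\end{proposition}

The results of Section~\ref{sec:closed}, centered at a point $\lambda_0$ of this set, show only that for $\lambda$ near $\lambda_0$ the homology of pairs of sublevel sets dies after a shift by a fixed amount $3\eta$. To remove the shift we recenter the construction at $\lambda$. The new scale $\varepsilon'$ must be large compared with $\eta$, which is possible if the components of $Z(\lambda)$ are as well separated as those of $Z(\lambda_0)$. Local triviality guarantees this: no component splits.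

\begin{proof}
Let $\lambda_0\in\mathcal{V}$ satisfy $P_q(\lambda_0)$. If $Z(\lambda_0)=\emptyset$, then $|\omega_{\lambda_0}|$ has a positive minimum on $\bar U$, so $Z(\lambda)=\emptyset$ for $\lambda$ near $\lambda_0$, and Lemma~\ref{lem:empty} applies. Let $Z(\lambda_0)\neq\emptyset$. Take a frame at $\lambda_0$ with the functions \eqref{eq:f}, and make the further choices with $\eta=\varepsilon/64$.

A local trivialization gives homeomorphisms $\tau_\lambda\colon Z(\lambda_0)\to Z(\lambda)$ for $\lambda$ near $\lambda_0$, jointly continuous in the point and in $\lambda$, with $\tau_{\lambda_0}=\mathrm{id}$. Since $Z_j$ is compact, $\tau_\lambda(Z_j)\subset Q'_j$ for all $j$ and all $\lambda$ in a neighborhood $\mathcal{N}'\subset\mathcal{N}\cap\mathcal{V}$ of $\lambda_0$. Fix $\lambda\in\mathcal{N}'$ and write $Y_c=Y_c^\lambda$. The components of $Z(\lambda)$ are the sets $Z'_j=\tau_\lambda(Z_j)\subset O'_j$, one for each $j$. Lemma~\ref{lem:inj} for $\lambda_0$ and Lemma~\ref{lem:shift} for $\mu=\lambda$ show that for $i\le q$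
\begin{equation}\label{eq:zero}
H_i(Y_b,Y_a)\to H_i(Y_{b+3\eta},Y_{a+3\eta})\ \text{ is zero if }0<b-a\le\varepsilon/2 .
\end{equation}

We define a frame at $\lambda$. Keep $O_j$ and $O'_j$. Each $\Phi_\nu$ is constant on $Z'_j$ by Lemma~\ref{lem:flats}(b), so each $f_{\mu,j}$ is constant on $Z'_j$, and $f'_{\mu,j}=f_{\mu,j}-f_{\mu,j}(Z'_j)$ is linear in $\mu$, bounded, and zero on $Z'_j$. The sets $\overline{O_j}\setminus O'_j$ do not meet $Q'$, so $|\omega_\lambda|\ge\frac12|\omega_{\lambda_0}|\ge\kappa/2$ there by \eqref{eq:N}, while $d$ and $C$ are unchanged. Hence $\varepsilon'=\varepsilon/2$ completes the frame.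

Let $0<\eta'\le\varepsilon'/8$, make the choices of Section~\ref{sec:frames} for the new frame and $\eta'$, and let $R$ be one of the new islands, with level $s$ (for $\lambda$), wake $N$ and local group $L'_*(R)$. Put $a=s-\varepsilon'/4$ and $b=s+\varepsilon'/8$. Then $N\subset Y_{s+\eta'}\subset Y_b$. Since $3\eta=3\varepsilon'/32<\varepsilon'/8$, both $a$ and $a+3\eta$ lie in $[s-\varepsilon',s-\eta']$. Consider the maps induced by inclusions,
\[
H_i(N,N\cap Y_a)\to H_i(N,N\cap Y_{a+3\eta})\to H_i(Y_{b+3\eta},Y_{a+3\eta}).
\]
The first is an isomorphism, as both groups map isomorphically to $L'_i(R)$ by Lemma~\ref{lem:tail}. The second is injective by Lemma~\ref{lem:inj}, as $b+3\eta\ge s+\eta'$ and $b-a=3\varepsilon'/8\le2\varepsilon'$. The composite factors through $H_i(Y_b,Y_a)$, hence through the zero map \eqref{eq:zero}, as $b-a=3\varepsilon/16\le\varepsilon/2$. So $L'_i(R)=0$ for $i\le q$. This holds for every $\eta'\le\varepsilon'/8$, and Lemma~\ref{lem:crit} for the frame at $\lambda$ gives $P_q(\lambda)$.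
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:flats}]
Let $V\neq0$, and suppose $[\chi_{\lambda_0}]\in\Sigma^q$ for some $\lambda_0\in V^\circ$. A nonzero complex polynomial on $V_{\mathbb{C}}$ does not vanish on any nonempty open subset of $V$, so $\mathcal{V}\cap V$ is open and dense in $V$. Since $\Sigma^q$ is open, there is a rational point $n\in\mathcal{V}\cap V$ with $[\chi_n]\in\Sigma^q$, and $P_q(n)$ holds by Proposition~\ref{prop:integral} applied to a positive integral multiple. The set of $\lambda\in\mathcal{V}$ with $P_q(\lambda)$ is thus nonempty, open by Proposition~\ref{prop:openP} and closed in $\mathcal{V}$ by Proposition~\ref{prop:closed}; as $\mathcal{V}$ is connected, it is all of $\mathcal{V}$. Since $\mathcal{V}$ is dense in $V_{\mathbb{C}}$, Proposition~\ref{prop:closed} gives $P_q$ on $V^\circ_{\mathbb{C}}$, and Proposition~\ref{prop:novikov} gives $[\chi_\lambda]\in\Sigma^q$ for all $\lambda\in V^\circ$. This is the dichotomy.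

The set $\Xi=\{0\}\cup\{\lambda\neq0:[\chi_\lambda]\notin\Sigma^q\}$ is closed in $\mathbb{R}^r$ by Lemma~\ref{lem:open}. By Lemma~\ref{lem:flats}(a) and the dichotomy, it is the union of $\{0\}$ and of certain sets $V^\circ$. Each $V^\circ$ is dense in $V$, so $\Xi$ is the union of $\{0\}$ and of the corresponding flats $V$. There are finitely many of them, and $\{0\}$ is a residue flat by Lemma~\ref{lem:flats}(c).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:arr}]
We choose a compactification whose residues can be computed. Embed $M\subset\mathbb{C}^\ell\subset\mathbb{P}^\ell$, and let $\bar{\mathcal{A}}$ be the projective arrangement formed by the closures $\bar H$ and the hyperplane at infinity $H_\infty=\{x_0=0\}$; its complement is $M$. Blow up the dense edges of $\bar{\mathcal{A}}$ in the order of increasing dimension, each time taking proper transforms. By De Concini and Procesi \cite{DP}, the result is a smooth projective compactification of $M$ whose boundary is a simple normal crossings divisor with components indexed by the dense edges of $\bar{\mathcal{A}}$.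

An edge of $\bar{\mathcal{A}}$ not contained in $H_\infty$ is the closure $\bar W$ of an edge $W$ of $\mathcal{A}$. The hyperplanes containing it are the $\bar H$ with $H\in\mathcal{A}_W$, so it is dense if and only if $W$ is. An edge contained in $H_\infty$ and different from it has the form $\bar W\cap H_\infty$ with $W\neq0$ an edge of $\mathcal{A}$. The hyperplanes containing it are $H_\infty$ and the $\bar H$ with $H\in\mathcal{A}_W$, and its codimension is $\operatorname{codim}W+1$, so this partition shows that it is not dense. The boundary components are therefore the proper transform $E_\infty$ of $H_\infty$ and one divisor $E_W$ for each dense edge $W$ of $\mathcal{A}$.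

The centers blown up before $\bar W$ do not contain a general point of $W$, and those blown up later do not change the order along $E_W$. So $\operatorname{ord}_{E_W}$ is the order of vanishing at a general point of $W$, and $\operatorname{ord}_{E_W}(f_H)$ is $1$ if $H\supseteq W$ and $0$ otherwise. As a rational function on $\mathbb{P}^\ell$, $f_H$ is a linear form divided by $x_0$, so $\operatorname{ord}_{E_\infty}(f_H)=-1$. Hence
\[
a_{E_W}(\lambda)=\sum_{H\supseteq W}\lambda_H,\qquad a_{E_\infty}(\lambda)=-\sum_H\lambda_H,
\]
the residue flats are the intersections of the hyperplanes named in the statement, and Theorem~\ref{thm:flats} applies.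
\end{proof}

\begin{thebibliography}{9}

\bibitem{DP}
De Concini and Procesi, \emph{Wonderful models of subspace arrangements}, Selecta Math. \textbf{1} (1995).

\bibitem{Suciu}
Alexander I. Suciu, \emph{Sigma-invariants and tropical varieties}, arXiv:2010.07499 (2020).

\bibitem{Verdier}
Verdier, Invent. Math. \textbf{36} (1976).

\end{thebibliography}
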